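\title{From orbit equivalences to paths of Anosov vector fields in dimension three}

\begin{abstract}
Let $X_0$ and $X_1$ be smooth Anosov vector fields on a closed oriented $3$-manifold and let $h$ be an orbit equivalence between their flows. We prove that $h$ can be approximated in the $C^0$ topology by smooth diffeomorphisms $\tilde h$ such that $\tilde h_*X_0$ is joined to $X_1$ by a $C^1$-continuous path of $C^1$ Anosov vector fields. This answers a question of Bowden and Massoni. The path is obtained by interpolating linearly, one at a time, between the one-forms that define the weak stable and weak unstable foliations. The diffeomorphism $\tilde h$ is a smoothing of $h$ in product charts; its error is controlled by a doubling property of $h$ transverse to the weak foliations. As a consequence, two Anosov vector fields lie in the same path component of the space of Anosov vector fields if and only if they are orbit equivalent through a homeomorphism isotopic to the identity.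
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $M$ is a closed oriented $3$-manifold with a fixed smooth Riemannian metric, $d$ is the distance on $M$, and $d_{C^0}(g,h)=\sup_p d(g(p),h(p))$. ``Smooth'' means $C^\infty$.

A nonvanishing $C^1$ vector field $X$ on $M$ with flow $\Phi^t$ is \emph{Anosov} if there are a continuous $D\Phi^t$-invariant splitting $TM=\mathbb RX\oplus E^s\oplus E^u$ into line bundles and constants $C,\lambda>0$ such that, for all $t\ge0$,
\[
|D\Phi^tv|\le Ce^{-\lambda t}|v|\quad(v\in E^s),\qquad |D\Phi^{-t}v|\le Ce^{-\lambda t}|v|\quad(v\in E^u).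
\]
The plane fields $E^{ws}=\mathbb RX\oplus E^s$ and $E^{wu}=\mathbb RX\oplus E^u$ are the \emph{weak stable} and \emph{weak unstable} plane fields. An \emph{orbit equivalence} from $X_0$ to $X_1$ is a homeomorphism $h:M\to M$ that maps the orbits of $X_0$ onto the orbits of $X_1$ and preserves their orientation; it conjugates the two flows up to a change of time.

There are two natural ways of saying that two Anosov fields are the same. One is topological: they are orbit equivalent. The other is by deformation: they are joined by a path of Anosov fields, continuous in the $C^1$ topology. Structural stability, recalled in Section~\ref{sec:B}, shows that the second implies the first. For a converse one must first move $X_0$ into position, and $h$, being only continuous, cannot push a vector field forward. This leads to the following problem, posed as an open question by Bowden and Massoni \cite{BM}.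

\medskip
\noindent\textbf{Question.} \emph{Let $X_0,X_1$ be smooth Anosov vector fields on $M$ and let $h$ be an orbit equivalence from $X_0$ to $X_1$. Is there, for every $\varepsilon_0>0$, a smooth diffeomorphism $\tilde h$ with $d_{C^0}(\tilde h,h)<\varepsilon_0$ such that $\tilde h_*X_0$ is joined to $X_1$ by a path of $C^1$ Anosov vector fields that is continuous in the $C^1$ topology?}
\medskip

If $h$ is itself a smooth diffeomorphism, then $h_*X_0$ and $X_1$ have the same oriented orbits, so $h_*X_0=\phi X_1$ with $\phi>0$ smooth, and $((1-\sigma)\phi+\sigma)X_1$, $\sigma\in[0,1]$, is the required path (see Segment~3 in Section~\ref{sec:path}). In general there is reason for doubt. Being Anosov is a condition on the derivative of the field, whereas $h$ carries only $C^0$ information: corresponding closed orbits of $X_0$ and $X_1$ may have different multipliers, and then no smoothing of $h$ makes the two fields close to first order. Nevertheless the answer is yes.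

\begin{theorem}\label{thm:A}
Let $X_0,X_1$ be smooth Anosov vector fields on a closed oriented $3$-manifold $M$ and let $h$ be an orbit equivalence from $X_0$ to $X_1$. For every $\varepsilon_0>0$ there are a smooth diffeomorphism $\tilde h$ of $M$ with $d_{C^0}(\tilde h,h)<\varepsilon_0$ and a path of $C^1$ Anosov vector fields from $\tilde h_*X_0$ to $X_1$ that is continuous in the $C^1$ topology.
\end{theorem}

Neither transitivity of the flows nor orientability of $E^s$, $E^u$ is assumed, and the orientation of $M$ plays no role in the proof. Let $\mathcal A^1(M)$ be the space of $C^1$ Anosov fields with the $C^1$ topology and $\mathcal A^\infty(M)$ the space of smooth Anosov fields with the $C^\infty$ topology. We write $\pi_0$ for the set of path components; the group $\mathrm{Diff}(M)$ of smooth diffeomorphisms acts on both spaces by push-forward. Theorem~\ref{thm:A} and some standard theorems, quoted in Section~\ref{sec:B}, give the following additions.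

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(1)] The path in Theorem~\ref{thm:A} can be chosen to consist of smooth Anosov fields and to be smooth in $(t,p)\in[0,1]\times M$.
\item[(2)] Theorem~\ref{thm:A} holds when $X_0,X_1$ are only $C^1$, with $\tilde h$ still smooth.
\item[(3)] Two $C^1$ Anosov fields lie in the same path component of $\mathcal A^1(M)$ if and only if they are orbit equivalent through a homeomorphism isotopic to $\mathrm{id}_M$. Moreover, assigning to a field its orbit equivalence class induces a bijection from $\pi_0(\mathcal A^1(M))/\mathrm{Diff}(M)$ onto the set of orbit equivalence classes of Anosov flows on $M$. The same statements hold for $\mathcal A^\infty(M)$.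
\end{enumerate}
\end{theorem}

\subsection*{The method}
We do not interpolate between vector fields but between one-forms. The field $X_i$ spans the common kernel of two $C^1$ forms $\alpha_u^i,\alpha_s^i$ that define its weak foliations and that the flow expands, respectively contracts, at every instant. Given a smooth diffeomorphism $H$ close to $h$, we let $Y$ span $\ker\beta_u\cap\ker\beta_s$, where first $\beta_u$ moves linearly from $\alpha_u^0$ to $H^*\alpha_u^1$, and afterwards $\beta_s$ moves linearly from $\alpha_s^0$ to $H^*\alpha_s^1$. The rate at which $Y$ expands the moving form turns out to be a weighted average of the rates of $X_0$ and $X_1$, up to an error that involves only the first derivative of $H$. The work lies in finding $H$ for which this error is small although $DH$ is unbounded as $H\to h$.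

Section~\ref{sec:forms} contains the criterion for hyperbolicity and the interpolation formula, and Section~\ref{sec:model} runs the whole construction by hand near a closed orbit. Section~\ref{sec:foliations} recalls the weak foliations and constructs the forms. Section~\ref{sec:path} states what is needed of $H$ (Proposition~\ref{prop:smoothing}) and deduces Theorem~\ref{thm:A}. Sections~\ref{sec:charts}--\ref{sec:smoothing} construct $H$, and Section~\ref{sec:B} proves Theorem~\ref{thm:B}.

The letter $C$ denotes a constant $\ge1$ that may change from line to line, and $a\asymp b$ means $C^{-1}a\le b\le Ca$.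

\section{Hyperbolicity in terms of two one-forms}\label{sec:forms}

\subsection*{Forms up to sign}
A plane field that is not co-orientable is not the kernel of a global one-form. A \emph{$C^1$ form up to sign} is an assignment $p\mapsto\{\pm\beta_p\}$ of a pair of opposite nonzero covectors that lifts, near every point, to a $C^1$ one-form. There are exactly two local lifts, and along a path a lift is determined by continuity from its value at one point. Vector fields up to sign are defined in the same way. All computations below are local, and we indicate why their results do not depend on the lifts.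

\subsection*{Lie derivatives}
For a $C^1$ field $Y$ with flow $\Phi^t$ and a $C^1$ form $\beta$, put $L_Y\beta=i_Yd\beta+d(\beta(Y))$, a continuous form. Then
\begin{equation}\label{eq:lie}
\frac{d}{dt}\,\beta(D\Phi^tv)=(L_Y\beta)(D\Phi^tv).
\end{equation}
Indeed, in coordinates $v(t)=D\Phi^tv$ solves $\dot v^i=\partial_jY^i\,v^j$, and both sides of \eqref{eq:lie} equal $\partial_j\beta_i\,Y^jv^i+\beta_i\,\partial_jY^i\,v^j$.

Let $Y$ be nonvanishing and let $\beta_u,\beta_s$ be pointwise independent $C^1$ forms up to sign with $\beta_u(Y)=\beta_s(Y)=0$. The forms $L_Y\beta_u=i_Yd\beta_u$ and $L_Y\beta_s=i_Yd\beta_s$ vanish on $Y$, so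
\begin{equation}\label{eq:N}
L_Y\beta_u=N_{uu}\beta_u+N_{us}\beta_s,\qquad L_Y\beta_s=N_{su}\beta_u+N_{ss}\beta_s
\end{equation}
with continuous coefficients. The diagonal entries $N_{uu},N_{ss}$ are functions on $M$; the off-diagonal entries change sign when one of the two lifts is changed.

\begin{lemma}[Triangular criterion]\label{lem:criterion}
In this situation suppose that $N_{uu}>0$ and $N_{ss}<0$ everywhere, and that $N_{us}\equiv0$ or $N_{su}\equiv0$. Then $Y$ is Anosov.
\end{lemma}

\begin{proof}
Replace $Y$ by $-Y$ and exchange $\beta_u$ with $\beta_s$. The new matrix has diagonal entries $-N_{ss}>0$ and $-N_{uu}<0$, and its entry in position $su$ is $-N_{us}$. Since $Y$ is Anosov if and only if $-Y$ is, we may assume $N_{su}\equiv0$.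

Let $\theta$ be a $C^1$ form with $\theta(Y)=1$, for instance $\langle Y,\cdot\rangle/|Y|^2$. Then $L_Y\theta=i_Yd\theta$ vanishes on $Y$, so $L_Y\theta=c_u\beta_u+c_s\beta_s$ with continuous coefficients. Fix $p\in M$ and $v\in T_pM$, lift $\beta_u,\beta_s$ along the orbit of $p$ by continuity, and let $a(t),b(t),c(t)$ be the values of $\beta_u,\beta_s,\theta$ on $D\Phi^tv$. By \eqref{eq:lie},
\[
\dot a=N_{uu}a+N_{us}b,\qquad \dot b=N_{ss}b,\qquad \dot c=c_ua+c_sb,
\]
the coefficients being evaluated at $\Phi^tp$. By compactness $N_{uu}\ge\nu$ and $N_{ss}\le-\nu$ for some $\nu>0$, and all coefficients are bounded.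

Let $E^u_p$ be the set of $v$ with $b(0)=0$ and $c(t)\to0$ as $t\to-\infty$. If $b(0)=0$, then $b\equiv0$ and $a(t)=a(0)\exp(-\int_t^0N_{uu})$ for $t\le0$, so $c(t)=c(0)-\int_t^0c_ua$ converges. Hence $E^u_p=\{b=0,\ c=\Theta a\}$ with
\[
\Theta(p)=\int_{-\infty}^0c_u(\Phi^tp)\,e^{-\int_t^0N_{uu}(\Phi^rp)\,dr}\,dt .
\]
Let $E^s_p$ be the set of $v$ with $a(t)\to0$ and $c(t)\to0$ as $t\to+\infty$. We have $b(t)=b(0)\exp(\int_0^tN_{ss})$ and
\[
a(t)=e^{\int_0^tN_{uu}}\Big(a(0)+b(0)\int_0^tN_{us}(\Phi^{t'}p)\,e^{\int_0^{t'}(N_{ss}-N_{uu})}dt'\Big).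
\]
The bracket converges to $a(0)-S(p)b(0)$, where
\[
S(p)=-\int_0^\infty N_{us}(\Phi^tp)\,e^{\int_0^t(N_{ss}-N_{uu})(\Phi^rp)\,dr}\,dt .
\]
If $a(0)\ne S(p)b(0)$, then $|a(t)|\to\infty$. If $a(0)=S(p)b(0)$, the bracket equals minus the tail of the integral, which says $a(t)=S(\Phi^tp)\,b(t)$; as $S$ is bounded, $a(t)\to0$. In that case $\dot c=(c_uS+c_s)b$, and therefore $E_p^s=\{a=Sb,\ c=\Theta'b\}$ with
\[
\Theta'(p)=-\int_0^\infty(c_uS+c_s)(\Phi^tp)\,e^{\int_0^tN_{ss}(\Phi^rp)\,dr}\,dt .
\]
The lines $E^u_p,E^s_p$ are defined by asymptotic conditions that do not depend on the lifts and are invariant under the flow. The three integrands depend continuously on $p$ and are bounded by $Ce^{-\nu|t|}$, so $\Theta,S,\Theta'$ are continuous and bounded. In the coordinates $(a,b,c)$ the lines $E^u$, $E^s$, $\mathbb RY$ are spanned by $(1,0,\Theta)$, $(S,1,\Theta')$, $(0,0,1)$, which are independent. On $E^u$ the norm is comparable to $|a|$, which grows at rate at least $\nu$; on $E^s$ it is comparable to $|b|$, which decays at rate at least $\nu$.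
\end{proof}

The size of the remaining off-diagonal entry is irrelevant, and this is the point of the lemma. Without triangularity the signs of the diagonal entries decide nothing: the system $\dot a=a+2b$, $\dot b=-2a-b$ has eigenvalues $\pm i\sqrt3$. This is why we shall move the two forms one at a time. While one form moves, the other satisfies $d\alpha=\eta\wedge\alpha$ and vanishes on $Y$, so $L_Y\alpha=\eta(Y)\alpha$ and its off-diagonal entry is zero.

The diagonal entry of the moving form is given by the next identity. Our convention is $(\eta\wedge\alpha)(v,w)=\eta(v)\alpha(w)-\eta(w)\alpha(v)$.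

\begin{lemma}[Interpolation formula]\label{lem:interp}
Let $\alpha_0,\alpha_1$ be $C^1$ one-forms and $\eta_0,\eta_1$ one-forms with $d\alpha_i=\eta_i\wedge\alpha_i$. Let $Z,F$ be tangent vectors at a point with
\[
\alpha_0(F)=1,\quad\alpha_0(Z)=0,\quad\alpha_1(F)=p>0,\quad\alpha_1(Z)=pv .
\]
For $\sigma\in[0,1]$ put $\beta=(1-\sigma)\alpha_0+\sigma\alpha_1$, $D=(1-\sigma)+\sigma p$, $w_0=(1-\sigma)/D$, $w_1=\sigma p/D$, so that $w_0,w_1\ge0$ and $w_0+w_1=1$. Then $\beta(F)=D>0$, the vector $Y=Z-w_1vF$ lies in $\ker\beta$, and
\begin{equation}\label{eq:interp}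
d\beta(Y,F/D)=w_0\,\eta_0(Y)+w_1\,\eta_1(Y)+w_0w_1v\,\big(\eta_0(F)-\eta_1(F)\big).
\end{equation}
\end{lemma}

\begin{proof}
We have $\beta(Z)=\sigma pv=w_1vD$, so $\beta(Y)=0$. Further $\alpha_0(Y)=-w_1v$ and $\alpha_1(Y)=pv(1-w_1)=pvw_0$. Hence $d\alpha_0(Y,F)=\eta_0(Y)+w_1v\,\eta_0(F)$ and $d\alpha_1(Y,F)=p\,\eta_1(Y)-pvw_0\,\eta_1(F)$. Multiply by $(1-\sigma)/D$ and $\sigma/D$ and add.
\end{proof}

No derivative of $p$ or $v$ appears in \eqref{eq:interp}. The reason is that $d\beta$ is linear in $\beta$ and that $d\alpha_0,d\alpha_1$ are known algebraically.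

\section{A model: the neighborhood of a closed orbit}\label{sec:model}

For $\mu>1$ and a fixed $\lambda>1$ let $M_\mu$ be the quotient of $\mathbb R^3$ by $(x,y,t)\mapsto(\mu x,\lambda^{-1}y,t-1)$, with the vector field $\partial_t$. Its only closed orbit is $x=y=0$, with return map $(x,y)\mapsto(\mu x,\lambda^{-1}y)$. The forms $\mu^t\,dx$, $\lambda^{-t}dy$, $dt$ descend to $M_\mu$, and
\[
d(\mu^tdx)=\log\mu\;dt\wedge\mu^tdx,\qquad d(\lambda^{-t}dy)=-\log\lambda\;dt\wedge\lambda^{-t}dy .
\]
Take $X_0=\partial_t$ on $M_\lambda$ and $X_1=\partial_t$ on $M_{\bar\lambda}$ with $\bar\lambda=\lambda^\gamma$, $\gamma>0$, $\gamma\ne1$. The function $f(x)=\operatorname{sgn}(x)|x|^\gamma$ satisfies $f(\lambda x)=\bar\lambda f(x)$, so $h(x,y,t)=(f(x),y,t)$ descends to an orbit equivalence. No $C^1$ diffeomorphism is an orbit equivalence here: its derivative would conjugate the linearized return maps, whose expanding eigenvalues $\lambda$ and $\bar\lambda$ differ.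

We look for a smoothing $H(x,y,t)=(F(x,t),y,t)$. It descends if $F(\lambda x,t-1)=\bar\lambda F(x,t)$. A function $F$ independent of $t$ would give a smooth orbit equivalence, so the scale of the smoothing has to change along the orbit. Take
\[
F(x,t)=x\,(x^2+s^2)^{(\gamma-1)/2},\qquad s=\delta\lambda^{-t},\quad\delta>0 .
\]
This is homogeneous of degree $\gamma$ in $(x,s)$, which gives the required equivariance, and
\[
F_x=(x^2+s^2)^{(\gamma-3)/2}(\gamma x^2+s^2)>0,\qquad \frac{F_t}{F_x}=-(\gamma-1)\log\lambda\;\frac{xs^2}{\gamma x^2+s^2}.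
\]
So $H$ is a diffeomorphism. In terms of the invariant function $\xi=\lambda^tx$ we have $\bar\lambda^tF=\xi(\xi^2+\delta^2)^{(\gamma-1)/2}$, which is continuous in $(\xi,\delta)$ down to $\delta=0$ and hence tends to $f(\xi)$ uniformly on $|\xi|\le1$.

Put $A_u=\lambda^tdx$, $A_s=\lambda^{-t}dy$, $e_u=\lambda^{-t}\partial_x$. The pull-back of the contracting form of $X_1$ is $A_s$ itself, and the pull-back of the expanding form is
\[
B_u=\bar\lambda^t(F_x\,dx+F_t\,dt)=p_u(A_u+u\,dt),\qquad p_u=(\xi^2+\delta^2)^{(\gamma-3)/2}(\gamma\xi^2+\delta^2),\quad u=\lambda^tF_t/F_x .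
\]
From $\gamma x^2+s^2\ge2\sqrt\gamma\,|x|s$ we get $|u|\le|\gamma-1|\log\lambda\cdot\delta/(2\sqrt\gamma)$. On the closed orbit $p_u=\delta^{\gamma-1}$, which tends to $0$ or to $\infty$ as $\delta\to0$. On $|\xi|\le1$ we have $p_u\le C\max(1,\delta^{\gamma-1})$, and therefore
\begin{equation}\label{eq:modelsmall}
\sup|u|\le C\delta,\qquad \sup|u|\cdot\sup p_u\le C\max(\delta,\delta^\gamma)\longrightarrow0 .
\end{equation}

Now let $\beta_s=A_s$ and $\beta_u=(1-\sigma)A_u+\sigma B_u$. Lemma~\ref{lem:interp} with $Z=\partial_t$, $F=e_u$ shows that the common kernel is spanned by $Y=\partial_t-w_1u\,e_u$. Here $\eta_0=\log\lambda\,dt$ and $\eta_1=\log\bar\lambda\,dt$ vanish on $e_u$, so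
\[
N_{uu}=w_0\log\lambda+w_1\log\bar\lambda>0,\qquad N_{ss}=-\log\lambda<0,\qquad N_{su}=0 .
\]
At $\sigma=0$ the field is $X_0$, and at $\sigma=1$ it is $(H^{-1})_*X_1$, the field in $\ker B_u\cap\ker A_s$ with $dt=1$. All fields $Y$ are within $O(\delta)$ of $X_0$ in the $C^0$ sense, but not to first order: near $x=0$ one has $Y=\partial_t+\big(w_1(\gamma-1)\log\lambda\;x+O(x^3)\big)\partial_x$, and the multiplier of the closed orbit moves continuously from $\lambda$ to $\bar\lambda$.

Two features of the model persist. The kernels of $A_u$ and $B_u$ make a small angle, while the ratio $p_u$ of their sizes is out of control. And the angle $u$ arises because smoothings that are exact locally have to be matched along the flow. One feature does not persist: in general the last term of \eqref{eq:interp} is nonzero, and $\eta_1(F)$ is then as large as $DH$. It is to absorb this term that the second estimate in \eqref{eq:modelsmall} will be required.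

\section{The weak foliations of a smooth Anosov field}\label{sec:foliations}

In this section $X$ is a smooth Anosov field with flow $\Phi^t$.

\subsection*{Regularity}
To speak of $d\alpha$ for a form $\alpha$ with kernel $E^{ws}$ or $E^{wu}$ we need these plane fields to be $C^1$. This is standard \cite{HPS,Has}; we recall how it follows from the \emph{$C^1$ section theorem}: let $\mathcal F$ be a smooth fiber-preserving self-map of a smooth bundle of closed discs over $M$, covering a diffeomorphism $\phi$. If the restriction of $\mathcal F$ to the fiber over $p$ has Lipschitz constant at most $k_p$, with $\sup_pk_p<1$ and $\sup_pk_p\|(D_p\phi)^{-1}\|<1$, then the unique continuous $\mathcal F$-invariant section is $C^1$.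

\begin{lemma}\label{lem:C1}
The plane fields $E^{ws}$ and $E^{wu}$ are $C^1$.
\end{lemma}

\begin{proof}
The flow acts on the smooth plane bundle $N=TM/\mathbb RX$, which we give the metric of $X^\perp$, and preserves the continuous line bundles $N^u=E^{wu}/\mathbb RX$ and $N^s=E^{ws}/\mathbb RX$. Fix $T>0$ and let $\lambda_u(p),\lambda_s(p)$ be the factors by which $D_p\Phi^T$ multiplies lengths in $N^u$, $N^s$. Choose smooth line bundles $L^u,L^s\subset N$ close to $N^u,N^s$, and consider the disc bundle of linear maps $\ell:L^u_p\to L^s_p$ of norm at most $1$. If $D_p\Phi^T$ has the matrix $\begin{pmatrix}a&b\\c&d\end{pmatrix}$ with respect to unit vectors of $L^u,L^s$, it maps the graph of $\ell$ to the graph of $(c+d\ell)/(a+b\ell)$. The derivative of this expression in $\ell$ is $(ad-bc)/(a+b\ell)^2$. As $L^u\to N^u$ and $L^s\to N^s$ with $T$ fixed, $|a|\to\lambda_u$, $|d|\to\lambda_s$ and $b,c\to0$ uniformly. So for $T$ large and good approximations the disc bundle is mapped into itself with $k_p=2\lambda_s(p)/\lambda_u(p)$ and $\sup_pk_p<1$. On the other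 hand, $D_p\Phi^T$ multiplies lengths in $E^s$, $\mathbb RX$, $E^u$ by factors comparable to $\lambda_s(p)$, $1$, $\lambda_u(p)$, with constants independent of $T$, and the angles between these lines are bounded below. Hence $\|(D_p\Phi^T)^{-1}\|\le C/\lambda_s(p)$ with $C$ independent of $T$, and $k_p\|(D_p\Phi^T)^{-1}\|\le2C/\lambda_u(p)$, which is uniformly less than $1$ for $T$ large. The invariant section is $N^u$, so $E^{wu}$ is $C^1$. For $E^{ws}$ apply this to $-X$.
\end{proof}

Two hypotheses enter here. The factor $\lambda_s$ cancels because $N^s$ is a line, so that its weakest and strongest contraction coincide. And the map on the disc bundle is built from $D\Phi^T$, so it is differentiable only if $X$ is more than $C^1$; this is why $C^1$ fields are treated separately in Theorem~\ref{thm:B}(2).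

\subsection*{Product charts}
A \emph{box} is a product of three intervals.

\begin{lemma}\label{lem:charts}
Every point has arbitrarily small neighborhoods $U$ with a $C^1$ chart $(x,y,t)$ onto an open box and smooth functions $z,w$ on $U$ such that $(z,w,t)$ are smooth coordinates,
\[
X=\partial_t,\qquad\ker dx=E^{ws},\qquad\ker dy=E^{wu},
\]
and $z,w$ are $C^1$ functions of $(x,y)$ with $\partial z/\partial x\ne0$ and $\partial w/\partial y\ne0$.
\end{lemma}

\begin{proof}
Take smooth flow-box coordinates $(z,w,t)$ with $X=\partial_t$. The line fields $\ell^s=E^{ws}\cap\ker dt$ and $\ell^u=E^{wu}\cap\ker dt$ are $C^1$, transverse to each other in the $(z,w)$-plane, and independent of $t$ by invariance. After a linear change of $(z,w)$ and shrinking, $dz\neq0$ on $\ell^u$ and $dw\ne0$ on $\ell^s$. By the flow-box theorem for $C^1$ vector fields, a $C^1$ line field in the plane has local $C^1$ first integrals with nonzero differential; let $x$ and $y$ be such first integrals of $\ell^s$ and $\ell^u$. Then $(x,y,t)$ is a $C^1$ chart, which we restrict to the preimage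 of a box. In it $\partial_x$ spans $\ell^u$ and $\partial_y$ spans $\ell^s$, which gives the last claim.
\end{proof}

We call such a chart a \emph{product chart}, and we always take it to be the restriction of a product chart defined on a neighborhood of $\overline U$, so that all continuous quantities above are bounded, and bounded away from zero when they do not vanish. The sets $\{x=\mathrm{const}\}$ and $\{y=\mathrm{const}\}$ are the plaques of the \emph{weak foliations} $\mathcal F^s$ and $\mathcal F^u$. A leaf meets $U$ in countably many plaques, these being disjoint open subsets of a second countable surface, and for the same reason an orbit meets $U$ in countably many segments $\{x,y=\mathrm{const}\}$. We shall use repeatedly that a continuous real function with countably many values on a connected set is constant.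

The \emph{stable manifold theorem} says that $W^{ss}(p)=\{q: d(\Phi^tp,\Phi^tq)\to0\text{ as }t\to+\infty\}$ is an injectively immersed $C^1$ curve through $p$ tangent to $E^s$; these curves partition $M$ and are permuted by the flow. The curves $W^{uu}(p)$, tangent to $E^u$, are defined with $t\to-\infty$. The set $L_p=\bigcup_t\Phi^tW^{ss}(p)$ lies in the leaf of $\mathcal F^s$ through $p$, since it is swept out by curves tangent to $E^{ws}$. Two such sets are equal or disjoint. Each is open in its leaf: near $q\in L_p=L_q$ the coordinate $y$ is strictly monotone along $W^{ss}(q)$, so the flow saturation of this curve contains a neighborhood of $q$ in its plaque. Leaves are connected, so $L_p$ is the whole leaf. Thus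
\begin{equation}\label{eq:asymptotic}
q\text{ in the }\mathcal F^s\text{-leaf of }p\ \Longrightarrow\ d(\Phi^tp,\Phi^{t+c}q)\to0\text{ as }t\to+\infty\text{ for some }c\in\mathbb R .
\end{equation}

\subsection*{Adapted forms}
The definition of an Anosov field gives expansion only after some time. Lemma~\ref{lem:criterion} needs it at every instant, which we obtain by rescaling the forms.

\begin{lemma}\label{lem:adapted}
There are $C^1$ forms up to sign $\alpha_u,\alpha_s$ with $\ker\alpha_u=E^{ws}$, $\ker\alpha_s=E^{wu}$, and continuous one-forms $\eta_u,\eta_s$ on $M$ such that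
\[
d\alpha_u=\eta_u\wedge\alpha_u,\qquad d\alpha_s=\eta_s\wedge\alpha_s,\qquad r_u:=\eta_u(X)>0,\qquad r_s:=\eta_s(X)<0 .
\]
In particular $L_X\alpha_u=r_u\alpha_u$ and $\Phi^{t*}\alpha_u=\pm e^{\int_0^tr_u\circ\Phi^s\,ds}\alpha_u$.
\end{lemma}

\begin{proof}
Let $\alpha'$ be the form up to sign of unit norm with kernel $E^{ws}$; it is $C^1$ by Lemma~\ref{lem:C1}. Since $E^{ws}$ is invariant, \eqref{eq:lie} shows that $L_X\alpha'=i_Xd\alpha'$ vanishes on $E^{ws}$. So $i_Xd\alpha'=r'\alpha'$ with $r'$ continuous, and $\Phi^{t*}\alpha'=\pm\exp(\int_0^tr'\circ\Phi^s\,ds)\,\alpha'$. On $E^u$, which makes an angle bounded below with $E^{ws}$, the quantity $|\alpha'(v)|$ is comparable to $|v|$; as $E^u$ is expanded, $\int_0^tr'\circ\Phi^s\,ds\ge\lambda t-C$ for $t\ge0$.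

For $T>C/\lambda$ put $k=\frac1T\int_0^T(T-t)\,r'\circ\Phi^t\,dt$. Differentiating $k(\Phi^sp)=\frac1T\int_s^{s+T}(T+s-t)\,r'(\Phi^tp)\,dt$ at $s=0$ gives $Xk=-r'+\frac1T\int_0^Tr'\circ\Phi^t\,dt$, so $r'+Xk\ge\lambda-C/T>0$. The function $k$ is only continuous, but $Xk$ is continuous as well, and there is a smooth $\tilde k$ with $X\tilde k$ uniformly as close to $Xk$ as we like: take a smooth partition of unity $(\chi_j)$ subordinate to smooth flow boxes, mollify each $\chi_jk$ in the coordinates of its box, where $X=\partial_t$ commutes with convolution, and add. Put $\alpha_u=e^{\tilde k}\alpha'$. Then $i_Xd\alpha_u=r_u\alpha_u$ with $r_u=r'+X\tilde k>0$.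

Next, $i_X(\alpha_u\wedge d\alpha_u)=-\alpha_u\wedge r_u\alpha_u=0$, and a $3$-form on a $3$-manifold that is killed by a nonzero vector vanishes; so $\alpha_u\wedge d\alpha_u=0$. Let $V$ be the vector field up to sign that is orthogonal to $E^{ws}$ with $\alpha_u(V)=1$, and put $\eta_u=-i_Vd\alpha_u$; this does not depend on the lift, since $V$ and $\alpha_u$ change sign together. Contracting $\alpha_u\wedge d\alpha_u=0$ with $V$ gives $d\alpha_u=\alpha_u\wedge i_Vd\alpha_u=\eta_u\wedge\alpha_u$, and contracting this with $X$ gives $\eta_u(X)=r_u$. For $\alpha_s,\eta_s$ apply the construction to $-X$, whose weak stable plane field is $E^{wu}$.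
\end{proof}

\section{The path of Anosov fields}\label{sec:path}

From now on $X_0,X_1,h$ are as in Theorem~\ref{thm:A}, and an index $i\in\{0,1\}$ refers to $X_i$. Fix $\alpha_u^i,\alpha_s^i,\eta_u^i,\eta_s^i$ as in Lemma~\ref{lem:adapted} and smooth forms $\theta_i$ with $\theta_i(X_i)=1$. Fix $0<c_1\le C_1$ such that $r_u^i\ge c_1$, $r_s^i\le-c_1$, and the components of $\eta_u^i,\eta_s^i$ in the coframe $(\alpha_u^i,\alpha_s^i,\theta_i)$ are bounded by $C_1$ in absolute value; the third components are $r_u^i$ and $r_s^i$. Write $A_u=\alpha_u^0$, $A_s=\alpha_s^0$, and let $(e_u,e_s,X_0)$ be the $C^1$ frame dual to $(A_u,A_s,\theta_0)$; the fields $e_u,e_s$ change sign with $A_u,A_s$.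

For a $C^1$ map $H:M\to M$ put $B_u=H^*\alpha_u^1$, $B_s=H^*\alpha_s^1$, $B_\theta=H^*\theta_1$. Suppose $B_u(e_u)\ne0$ and $B_s(e_s)\neq0$ everywhere. Given a local lift of $A_u$, we always take the lift of $B_u$ with $B_u(e_u)>0$, and likewise for $B_s$. Then $A_u$ and $B_u$ change sign together, as do $A_s$ and $B_s$, and it makes sense to form convex combinations. We write
\begin{equation}\label{eq:matrix}
\begin{aligned}
B_u&=p_u\,(A_u+u_1A_s+u_2\theta_0),\\
B_s&=p_s\,(s_1A_u+A_s+s_2\theta_0),\\
B_\theta&=aA_u+bA_s+\vartheta_H\,\theta_0,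
\end{aligned}
\qquad p_u,p_s>0,
\end{equation}
and $\kappa=\sup_M\max(|u_1|,|u_2|,|s_1|,|s_2|)$. The functions $p_u,p_s,\vartheta_H$ and the absolute values of the other coefficients do not depend on the lifts. The number $\kappa$ measures the angle between the weak plane fields of $X_0$ and the pulled-back weak plane fields of $X_1$, the function $\vartheta_H$ is the speed of $H$ along the flow, and $p_u,p_s,a,b$ are the large entries of $DH$. The following statement generalizes \eqref{eq:modelsmall}.

\begin{proposition}\label{prop:smoothing}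
Let $\varepsilon_0>0$. There is $c_0\ge1$ such that for every $\varepsilon>0$ there is a smooth diffeomorphism $H$ with $d_{C^0}(H,h)<\varepsilon_0$ for which $B_u(e_u)$ and $B_s(e_s)$ vanish nowhere, $c_0^{-1}\le\vartheta_H\le c_0$, and
\begin{equation}\label{eq:small}
\kappa\le\varepsilon,\qquad\kappa\cdot\sup_M\,(p_u+p_s+|a|+|b|)\le\varepsilon .
\end{equation}
\end{proposition}

The proof occupies Sections~\ref{sec:charts}--\ref{sec:smoothing}. The order of the quantifiers matters: $c_0$ is fixed before $\varepsilon$.

\begin{proof}[Proof of Theorem~\ref{thm:A} from Proposition~\ref{prop:smoothing}]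
Let $c_0$ be given by the proposition, take $\varepsilon<c_1/(6c_0C_1)$, so that $\varepsilon<1/(6c_0)\le1/6$, and let $H$ be the corresponding diffeomorphism. Since $H$ is smooth, $B_u,B_s,B_\theta$ and all coefficients in \eqref{eq:matrix} are $C^1$, and $dB_u=\eta_u^H\wedge B_u$, $dB_s=\eta_s^H\wedge B_s$ with $\eta_u^H=H^*\eta_u^1$, $\eta_s^H=H^*\eta_s^1$. The components of $\eta^H_u,\eta^H_s$ in the coframe $(B_u,B_s,B_\theta)$ are bounded by $C_1$, and the third ones are $r_u^1\circ H$, $r_s^1\circ H$. We join $X_0$ to $H^*X_1:=(H^{-1})_*X_1$ in three segments.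

\emph{Two estimates.} Let $Y=X_0+y_ue_u+y_se_s$ with $|y_u|,|y_s|\le2\kappa$. By \eqref{eq:matrix} and $\kappa\le\frac12$,
\[
|B_u(Y)|=p_u|y_u+u_1y_s+u_2|\le4\kappa p_u,\quad|B_s(Y)|\le4\kappa p_s,\quad|B_\theta(Y)-\vartheta_H|\le2\kappa(|a|+|b|).
\]
The sum of the three right-hand sides is at most $4\varepsilon$ by \eqref{eq:small}. As $\vartheta_H\ge c_0^{-1}$, this gives $\eta_u^H(Y)\ge c_1/c_0-4C_1\varepsilon$. Also $\eta_u^0(Y)\ge c_1-4C_1\kappa$. The same computations apply to $-\eta_s^H$ and $-\eta_s^0$, and since $c_0\ge1$,
\begin{equation}\label{eq:est1}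
\eta_u^0(Y),\ \eta_u^H(Y),\ -\eta_s^0(Y),\ -\eta_s^H(Y)\ \ge\ c_1/c_0-4C_1\varepsilon .
\end{equation}
Next let $F=f_ue_u+f_se_s$ with $|f_u|,|f_s|\le1$. Then $|B_u(F)|\le2p_u$, $|B_s(F)|\le2p_s$ and $|B_\theta(F)|\le|a|+|b|$. So for $*\in\{u,s\}$ we have $\kappa|\eta_*^0(F)|\le2C_1\varepsilon$ and, by the second inequality in \eqref{eq:small}, $\kappa|\eta_*^H(F)|\le2C_1\varepsilon$. If $|v|\le2\kappa$ and $w_0+w_1=1$, $w_0,w_1\ge0$, then $w_0w_1\le\frac14$ and
\begin{equation}\label{eq:est2}
\big|w_0w_1v\,\big(\eta_*^0(F)-\eta_*^H(F)\big)\big|\le2C_1\varepsilon .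
\end{equation}

\emph{Segment 1: the form $\beta_u$ moves.} Let $\beta_s=A_s$ and $\beta_u=(1-\sigma)A_u+\sigma B_u$, $\sigma\in[0,1]$. The plane $\ker A_s$ is spanned by $Z=X_0$ and $F=e_u$, and Lemma~\ref{lem:interp} applies to $\alpha_0=A_u$, $\alpha_1=B_u$ with $p=p_u$, $v=u_2$. Since $\beta_u(F)=D>0=\beta_s(F)$, the two forms are independent, and their common kernel is spanned by $Y=X_0-w_1u_2e_u$; the product $u_2e_u$ does not depend on the lift. We have $L_Y\beta_s=\eta_s^0(Y)A_s$, so $N_{su}=0$ and $N_{ss}=\eta_s^0(Y)<0$ by \eqref{eq:est1}. Evaluating the first equation in \eqref{eq:N} on $F/D$, where $\beta_u=1$ and $\beta_s=0$, gives $N_{uu}=d\beta_u(Y,F/D)$. By \eqref{eq:interp}, \eqref{eq:est1} and \eqref{eq:est2}, $N_{uu}\ge c_1/c_0-6C_1\varepsilon>0$. So $Y$ is Anosov by Lemma~\ref{lem:criterion}.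

\emph{Segment 2: the form $\beta_s$ moves.} Let $\beta_u=B_u$ and $\beta_s=(1-\sigma)A_s+\sigma B_s$. The plane $\ker B_u$ is spanned by $Z=X_0-u_2e_u$ and $F=e_s-u_1e_u$. We have $A_s(F)=1$, $A_s(Z)=0$, and
\[
B_s(F)=p:=p_s(1-s_1u_1)>0,\qquad B_s(Z)=pv,\qquad v=\frac{s_2-s_1u_2}{1-s_1u_1},\qquad|v|\le\frac{\kappa+\kappa^2}{1-\kappa^2}\le2\kappa .
\]
Lemma~\ref{lem:interp} applies to $\alpha_0=A_s$, $\alpha_1=B_s$. The forms $\beta_u,\beta_s$ are independent because $\beta_s(F)=D>0=\beta_u(F)$, and their common kernel is spanned by
\[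
Y=Z-w_1vF=X_0-(u_2-w_1vu_1)\,e_u-w_1v\,e_s ,
\]
whose coefficients are bounded by $\kappa+2\kappa^2\le2\kappa$ and by $2\kappa$. Now $L_Y\beta_u=\eta_u^H(Y)B_u$, so $N_{us}=0$ and $N_{uu}=\eta_u^H(Y)>0$ by \eqref{eq:est1}. Evaluating the second equation in \eqref{eq:N} on $F/D$ gives $N_{ss}=d\beta_s(Y,F/D)\le-c_1/c_0+6C_1\varepsilon<0$ by \eqref{eq:interp}, \eqref{eq:est1} and \eqref{eq:est2}. Again $Y$ is Anosov.

\emph{Segment 3: a change of time.} At the end of Segment 2 the field $Y$ spans $\ker B_u\cap\ker B_s=\mathbb R\,H^*X_1$. Since $B_\theta(H^*X_1)=1$, we have $Y=\phi\,H^*X_1$ with the $C^1$ function $\phi=B_\theta(Y)\ge c_0^{-1}-2\varepsilon>0$. Consider $\phi_\sigma H^*X_1$ with $\phi_\sigma=(1-\sigma)\phi+\sigma>0$. For $\beta_u=B_u$, $\beta_s=B_s$ the matrix in \eqref{eq:N} is diagonal with entries $\phi_\sigma\cdot r_u^1\circ H>0$ and $\phi_\sigma\cdot r_s^1\circ H<0$, so these fields are Anosov.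

\emph{Concatenation.} Segment 1 starts at $X_0$ (where $w_1=0$) and ends at $X_0-u_2e_u$ (where $w_1=1$), which is the start of Segment 2; Segment 3 ends at $H^*X_1$. In Segments 1 and 2 the weight $w_1=\sigma p/((1-\sigma)+\sigma p)$ is a smooth function of $(\sigma,p)$, and for the fixed $H$ the $C^1$ function $p$ takes values in a compact subset of $(0,\infty)$. So $\sigma\mapsto w_1$ is continuous in the $C^1$ topology, and all other ingredients are $C^1$ and independent of $\sigma$. We obtain a $C^1$-continuous path of $C^1$ Anosov fields from $X_0$ to $H^*X_1$. Pushing it forward by the smooth diffeomorphism $\tilde h=H$ gives the path from $\tilde h_*X_0$ to $X_1$.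
\end{proof}

\section{An orbit equivalence in product charts}\label{sec:charts}

To smooth $h$ with small angle $\kappa$ we need to know that $h$ respects the structure that $\kappa$ measures. We show that $h$ can be made differentiable along the flow, that it preserves the weak foliations, and hence that it has a product form in product charts.

\subsection*{The time change}

\begin{lemma}\label{lem:time}
Let $h$ be an orbit equivalence from $X_0$ to $X_1$.
\begin{enumerate}
\item[(a)] There is a continuous function $\tau:M\times\mathbb R\to\mathbb R$, strictly increasing in $t$, with $\tau(p,0)=0$,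
\[
h(\Phi_0^tp)=\Phi_1^{\tau(p,t)}h(p),\qquad\tau(p,t+s)=\tau(p,t)+\tau(\Phi_0^tp,s),
\]
and $\tau(p,t)\to\pm\infty$ as $t\to\pm\infty$, uniformly in $p$.
\item[(b)] Arbitrarily $C^0$-close to $h$ there are orbit equivalences $h'$ for which there is a continuous function $\vartheta>0$ with
\begin{equation}\label{eq:speed}
\frac{d}{ds}\Big|_{s=0}h'(\Phi_0^sp)=\vartheta(p)\,X_1(h'(p))\qquad(p\in M).
\end{equation}
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Cover $M$ by finitely many product charts $(\bar x_j,\bar y_j,\bar t_j)$ for $X_1$ on sets $V_j$. By uniform continuity and the Lebesgue number lemma there is $t_0>0$ such that for every $p$ some $V_j$ contains $h(\Phi_0^tq)$ for all $q$ near $p$ and $|t|\le t_0$. The path $t\mapsto h(\Phi_0^tq)$ lies in one orbit of $X_1$, so $\bar x_j$ and $\bar y_j$ take countably many values on it and are constant for $|t|\le t_0$. Hence $h(\Phi_0^tq)=\Phi_1^{\tau}h(q)$ with $\tau=\bar t_j(h(\Phi_0^tq))-\bar t_j(h(q))$, which is jointly continuous in $(q,t)$. Concatenating, we obtain for each $p$ a continuous $\tau(p,\cdot)$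 on $\mathbb R$ with $\tau(p,0)=0$ and the first identity. It is unique, because two choices differ by a continuous function with values in the discrete group $\{s:\Phi_1^sh(p)=h(p)\}$. Uniqueness gives the cocycle identity, and this extends joint continuity from $|t|\le t_0$ to all $t$. Since $h$ is injective, $\tau(p,\cdot)$ is locally injective, hence strictly monotone; it is increasing because $h$ preserves the orientation of orbits. By compactness $\tau(\cdot,t_0)\ge c>0$, so $\tau(p,kt_0)\ge kc$ and $\tau(p,-kt_0)=-\tau(\Phi_0^{-kt_0}p,kt_0)\le-kc$ for $k\in\mathbb N$.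

(b) We average along orbits. For $L>0$ let $\bar\tau(p,s)=\frac1L\int_s^{s+L}\tau(p,t)\,dt$ and $h'(p)=\Phi_1^{\bar\tau(p,0)}h(p)$. The cocycle identity gives $\bar\tau(\Phi_0^sp,0)+\tau(p,s)=\bar\tau(p,s)$, so
\[
h'(\Phi_0^sp)=\Phi_1^{\bar\tau(p,s)}h(p),\qquad\partial_s\bar\tau(p,s)=\tfrac1L\big(\tau(p,s+L)-\tau(p,s)\big)>0 .
\]
Thus \eqref{eq:speed} holds with $\vartheta(p)=\tau(p,L)/L$. As $\bar\tau(p,\cdot)$ is an increasing bijection of $\mathbb R$, the map $h'$ sends the orbit of $p$ onto the orbit of $h(p)$, preserving orientation; in particular $h'$ is surjective. Suppose $h'(p)=h'(q)$. Then $h(p),h(q)$ lie on one orbit, so $q=\Phi_0^sp$ for some $s$, and $\bar\tau(p,s)-\bar\tau(p,0)$ belongs to the group $\{s':\Phi_1^{s'}h(p)=h(p)\}$. If this group is trivial, $s=0$. Otherwise it is $P'\mathbb Z$ with $P'>0$. Let $P$ be the number with $\tau(p,P)=P'$. Then $h(\Phi_0^Pp)=h(p)$, so $\Phi_0^Pp=p$, and the cocycle identity gives $\tau(p,t+P)=\tau(p,t)+P'$, hence $\bar\tau(p,mP)=\bar\tau(p,0)+mP'$ for $m\in\mathbb Z$. By strict monotonicity $s=mP$ for some $m$,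 and $q=p$. So $h'$ is a continuous bijection of a compact Hausdorff space, that is, a homeomorphism. Finally $0\le\bar\tau(p,0)\le\max\tau(\cdot,L)\to0$ as $L\to0$, so $h'\to h$ uniformly.
\end{proof}

This is the only place, together with the next lemma, where the orientation of orbits is used; a homeomorphism that reverses it is an orbit equivalence from $X_0$ to $-X_1$.

\subsection*{The foliations are preserved}

\begin{lemma}\label{lem:leaves}
An orbit equivalence $h$ from $X_0$ to $X_1$ maps the leaves of $\mathcal F_0^s$ and $\mathcal F_0^u$ onto leaves of $\mathcal F_1^s$ and $\mathcal F_1^u$.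
\end{lemma}

\begin{proof}
Fix a finite cover by product charts for $X_1$ and $r_0>0$ such that every ball of radius $3r_0$ lies in one of them. Say that $R$ is \emph{linked} to $Q$ if the two points are joined by a piecewise $C^1$ path tangent to $E_1^{ws}$ of length less than $r_0$. Let $W(P)$ be the arc of $W^{uu}(P)$, for the flow $\Phi_1$, of points at arc length less than $r_0$ from $P$. Let $d(P,Q)<r_0$ and consider a chart containing the ball $B(P,3r_0)$. Along $W(P)$ the coordinate $\bar x$ is strictly monotone with speed at least $C^{-1}$, because $E^u_1$ is transverse to $\ker d\bar x$. A point linked to $Q$ has $\bar x=\bar x(Q)$, so \emph{at most one} point of $W(P)$ is linked to $Q$. If $d(P,Q)$ is small, there is a point $R\in W(P)$ at arc length at most $Cd(P,Q)$ from $P$ with $\bar x(R)=\bar x(Q)$, and the straight segment from $R$ to $Q$ in the chart links them by a path of length at most $Cd(P,Q)$.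

Let $q$ lie in the $\mathcal F_0^s$-leaf of $p$ and take $c$ as in \eqref{eq:asymptotic}. Put $P_t=h(\Phi_0^tp)$ and $Q_t=h(\Phi_0^{t+c}q)$; then $d(P_t,Q_t)\to0$ by uniform continuity of $h$. For $t$ large let $R_t\in W(P_t)$ be the point linked to $Q_t$ and $\Gamma_t$ the arc of $W(P_t)$ from $P_t$ to $R_t$. The lengths of $\Gamma_t$ and of the linking path tend to $0$. Choose $\Delta>0$ so small that orbit segments of $\Phi_1$ of duration at most $\max\tau(\cdot,\Delta)$ have length less than $r_0/3$. With $a=\tau(\Phi_0^tp,\Delta)>0$ we have $P_{t+\Delta}=\Phi_1^aP_t$, and for $t$ large $\Phi_1^a\Gamma_t$ is an arc of $W(P_{t+\Delta})$. Its endpoint $\Phi_1^aR_t$ is linked to $Q_{t+\Delta}$: follow the orbit back to $R_t$, the linking path to $Q_t$, and the orbit to $Q_{t+\Delta}$. By uniqueness $\Gamma_{t+\Delta}=\Phi_1^a\Gamma_t$. By Lemma~\ref{lem:adapted} the number $\ell_t=\int_{\Gamma_t}|\alpha_u^1|$ satisfies $\ell_{t+\Delta}\ge\ell_t$. The sequence $\ell_{t+k\Delta}$ is nondecreasing and tends to $0$, so $\ell_t=0$, and $R_t=P_t$ since $\alpha_u^1\ne0$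 on $E_1^u$. Thus $P_t$ and $Q_t$ lie in one leaf of $\mathcal F_1^s$, and so do $h(p)$ and $h(q)$, leaves being unions of orbits. The same argument for $h^{-1}$ shows that leaves are mapped onto leaves. For $\mathcal F^u$ replace $X_0,X_1$ by $-X_0,-X_1$.
\end{proof}

\subsection*{Charts}
Given $\varepsilon_0$ as in Proposition~\ref{prop:smoothing}, replace $h$ by an orbit equivalence $h'$ as in Lemma~\ref{lem:time}(b) with $d_{C^0}(h',h)<\varepsilon_0/2$. \emph{From now until the end of Section~\ref{sec:smoothing}, $h$ satisfies \eqref{eq:speed}}, $\tau$ is its time function, and we must find $H$ within $\varepsilon_0/2$ of it.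

For each point choose a product chart $V$ for $X_1$ around its image, a product chart $U$ for $X_0$ around the point with $h(\overline U)\subset V$, and three nested closed boxes around the point in $U$. By compactness we obtain charts
\[
\varphi_i=(x_i,y_i,t_i)\ \text{on }U_i,\qquad\psi_i=(\bar x_i,\bar y_i,\bar t_i)\ \text{on }V_i\supset h(\overline{U_i}),\qquad i=1,\dots,n,
\]
with the smooth functions $z_i,w_i$ and $\bar z_i,\bar w_i$ of Lemma~\ref{lem:charts}, and closed boxes $K_i^-\subset\operatorname{int}K_i$, $K_i\subset\operatorname{int}K_i^+$, $K_i^+\subset U_i$ such that the sets $K_i^-$ cover $M$. Let $\chi_i:M\to[0,1]$ be smooth, equal to $1$ on a neighborhood of $K_i^-$, with support $S_i\subset\operatorname{int}K_i$.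

A plaque $\{x_i=\mathrm{const}\}$ is connected and is mapped by $h$ into one leaf of $\mathcal F_1^s$, on which $\bar x_i$ takes countably many values. So $\bar x_i\circ h$ is a function of $x_i$, and in the same way $\bar y_i\circ h$ is a function of $y_i$. With \eqref{eq:speed} and $d\bar t_i(X_1)=1$ we get
\begin{equation}\label{eq:productform}
\psi_i\,h\,\varphi_i^{-1}(x,y,t)=\big(f_i(x),\,g_i(y),\,T_i(x,y,t)\big),\qquad\partial_tT_i=\vartheta\circ\varphi_i^{-1}.
\end{equation}
The function $f_i$ is continuous, and it is open, because $f_i(J)=\bar x_i(h(x_i^{-1}J))$ and both $h$ and $\bar x_i$ are open. An open function has no local extremum, and a continuous function on an interval without local extrema is strictly monotone. The same holds for $g_i$. Changing the signs of $\bar x_i,\bar y_i$ if necessary, we assume that \emph{all $f_i$ and $g_i$ are strictly increasing}.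

\subsection*{Overlaps}
By compactness there are $0<r'\le r$ such that, for all $i,j$ and $p\in K_i\cap K_j$, the $\varphi_i$-cube $Q$ of half-side $r'$ centered at $p$ lies in $U_i\cap U_j$, the $\psi_i$-cube $\bar Q$ of half-side $r$ centered at $h(p)$ lies in $V_i\cap V_j$, and $h(Q)\subset\bar Q$. On $Q$ the differentials $dx_i,dx_j$ have the same kernel and the level sets of $x_i$ are connected, so $x_j$ is a function of $x_i$. The same holds for $\bar x_i,\bar x_j$ on $\bar Q$, and $\bar t_j-\bar t_i$ is constant along $X_1$. Thus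
\begin{equation}\label{eq:overlap}
x_j=\xi(x_i)\ \text{on }Q,\qquad\bar x_j=\bar\xi(\bar x_i),\quad\bar t_j=\bar t_i+\mu(\bar x_i,\bar y_i)\ \text{on }\bar Q,
\end{equation}
with $C^1$ functions $\xi,\bar\xi,\mu$ that depend on $i,j,p$. The quantities $|\xi'|=|dx_j|/|dx_i|$ and $|\bar\xi'|=|d\bar x_j|/|d\bar x_i|$ are bounded above and below, and $|d\mu|$ is bounded above, uniformly in $i,j,p$. Evaluating $\bar x_j\circ h$ on $Q$ in two ways gives
\begin{equation}\label{eq:fconj}
f_j\circ\xi=\bar\xi\circ f_i\quad\text{on }[x_i(p)-r',x_i(p)+r'] ,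
\end{equation}
and since $f_i,f_j$ increase, $\xi'$ and $\bar\xi'$ have the same sign. All this holds for the $y$-coordinates as well.

\section{The doubling property}\label{sec:doubling}

In a single chart, convolving \eqref{eq:productform} at scale $\delta$ yields a map that is again of product form, so that $\kappa=0$. The derivative of the smoothed $f_i$ at $x$ is at least a constant times $\delta^{-1}(f_i(x+\delta/2)-f_i(x-\delta/2))$. Gluing the local smoothings creates errors of the size of $f_i(x+\delta)-f_i(x-\delta)$, and $\kappa$ is the quotient of the error by the derivative. For a general increasing homeomorphism this quotient is not controlled: for $f(x)=\operatorname{sgn}(x)e^{-1/|x|}$ at $x=0$ the increment at scale $\delta$ is $e^{1/\delta}$ times the increment at scale $\delta/2$. The dynamics rules this out, because it magnifies every small scale to a fixed one with bounded distortion. In the model of Section~\ref{sec:model} this is visible in the homogeneity of $f$: the ratio below depends only on $x/\delta$, continuously, and tends to $1$ as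 $|x|/\delta\to\infty$.

\begin{lemma}[Doubling]\label{lem:doubling}
There are $C\ge1$ and $\delta_*>0$ such that for all $i$, all $x\in x_i(K_i^+)$ and $0<\delta\le\delta_*$,
\[
C^{-1}\le\frac{f_i(x+\delta)-f_i(x)}{f_i(x)-f_i(x-\delta)}\le C .
\]
The same holds for $g_i$ and $y\in y_i(K_i^+)$.
\end{lemma}

\begin{proof}
Replacing $X_0,X_1$ by $-X_0,-X_1$ and the charts by $(y_i,x_i,-t_i)$, $(\bar y_i,\bar x_i,-\bar t_i)$, with $w$ in the role of $z$, exchanges $f_i$ and $g_i$. So it suffices to treat $f_i$.

\emph{Step 1: smooth transverse coordinates.} Bounded distortion requires one-dimensional maps with bounded second derivative. The coordinate $x_i$ is only $C^1$, so we work with the smooth function $z_i$, inside weak unstable plaques. On a plaque $\{y_i=y\}$ the function $x\mapsto z_i(x,y)$ is monotone and bi-Lipschitz with uniform constants, and so is $\bar x\mapsto\bar z_i(\bar x,\bar y)$. By \eqref{eq:productform}, on this plaque $\bar z_i\circ h=\hat h(z_i)$, where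
\begin{equation}\label{eq:hhat}
\hat h=\bar z_i(\,\cdot\,,g_i(y))\circ f_i\circ z_i(\,\cdot\,,y)^{-1}
\end{equation}
is continuous and strictly monotone. Let $Z_i$ be the $C^1$ vector field on $U_i$ that spans $E_0^{wu}\cap\ker dt_i$ with $dz_i(Z_i)=1$. Its integral curves $\gamma$ are the curves with $y_i,t_i$ constant, parametrized by $z_i$; as integral curves of a $C^1$ field they are $C^2$ in the smooth coordinates $(z_i,w_i,t_i)$, with $\gamma',\gamma''$ uniformly bounded. Define $\bar Z_i$ and $\bar\gamma$ on $V_i$ in the same way. Let $C_2$ be such that $|A_u(Z_i)|$ and $|\alpha_u^1(\bar Z_i)|$ lie in $[C_2^{-1},C_2]$. A vector $v\in E_0^{wu}$ over $U_i$ equals $dz_i(v)Z_i$ modulo $X_0$, so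
\begin{equation}\label{eq:dz}
|dz_i(v)|=|A_u(v)|/|A_u(Z_i)| ,
\end{equation}
and likewise on $V_i$. By Lemma~\ref{lem:time}(a) we can fix $L>0$ with $e^{c_1L}\ge2C_2^2$ and $e^{c_1\min\tau(\cdot,L)}\ge2C_2^2$.

\emph{Step 2: two sequences of expanding maps.} Let $p_0\in K_i^+$ with $x_i(p_0)=x$ and $i_0=i$. Put $p_k=\Phi_0^{kL}p_0$, choose $i_k$ with $p_k\in K_{i_k}^+$, and put $P_k=h(p_k)$, $s_k=\tau(p_{k-1},L)$, so that $P_k=\Phi_1^{s_k}P_{k-1}$. To lighten notation we write $z_k,\bar z_k,\bar t_k,\dots$ for the functions of the charts with index $i_k$. Let $\gamma_k,\bar\gamma_k$ be the curves of Step~1 through $p_k,P_k$, let $\hat h_k$ be the map \eqref{eq:hhat} for the plaque of $p_k$, and define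
\[
\lambda_k(z)=z_k\big(\Phi_0^L\gamma_{k-1}(z)\big),\qquad\bar\lambda_k(\bar z)=\bar z_k\big(\Phi_1^{s_k}\bar\gamma_{k-1}(\bar z)\big).
\]
The points $p_k,P_k$ stay in the compact sets $K_j^+\subset U_j$, $h(K_j^+)\subset V_j$, and $s_k$ stays in a compact interval. So there are $\bar\rho,e_0>0$, independent of $p_0$ and $k$, such that $\bar\gamma_k$ is defined on the interval $\bar J_k$ of radius $\bar\rho$ centered at $\bar z_k(P_k)$ and
\begin{equation}\label{eq:room}
\Phi_1^{s_k+e}\,\bar\gamma_{k-1}(\bar J_{k-1})\subset V_{i_k}\qquad\text{for }|e|\le e_0 .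
\end{equation}
Then there is a uniform $\rho_1>0$ such that $\gamma_k$ is defined on the interval $J_k$ of radius $\rho_1$ centered at $z_k(p_k)$, with $\Phi_0^L\gamma_{k-1}(J_{k-1})\subset U_{i_k}$ and, by uniform continuity of $h$, $\hat h_k(J_k)\subset\bar J_k$. The maps $\lambda_k$ on $J_{k-1}$ and $\bar\lambda_k$ on $\bar J_{k-1}$ are compositions of $C^2$ curves with smooth maps, so their first and second derivatives are bounded by a uniform constant $\Lambda\ge1$. By \eqref{eq:dz} and Lemma~\ref{lem:adapted},
\[
|\lambda_k'|\ge C_2^{-1}\,\big|A_u(D\Phi_0^L\gamma_{k-1}')\big|\ge C_2^{-2}e^{c_1L}\ge2,\qquad|\bar\lambda_k'|\ge C_2^{-2}e^{c_1s_k}\ge2 .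
\]
In particular $\log|\lambda_k'|$ and $\log|\bar\lambda_k'|$ are Lipschitz with constant $\Lambda/2$.

\emph{Step 3: conjugacy.} We claim that, for $\rho_1$ small enough,
\begin{equation}\label{eq:conj}
\hat h_k\circ\lambda_k=\bar\lambda_k\circ\hat h_{k-1}\quad\text{on }J_{k-1}.
\end{equation}
Let $z\in J_{k-1}$, $q=\gamma_{k-1}(z)$ and $Q=\bar\gamma_{k-1}(\hat h_{k-1}(z))$. The curve $\Phi_0^L\gamma_{k-1}(J_{k-1})$ lies in $U_{i_k}$, passes through $p_k$ and is tangent to $E_0^{wu}$, so it lies in the plaque of $p_k$. Hence $\hat h_k(\lambda_k(z))=\bar z_k(h(\Phi_0^Lq))$. The points $h(q)$ and $Q$ have the same $\bar y_{k-1}$ and the same $\bar z_{k-1}$, hence the same $\bar x_{k-1}$. So $h(q)=\Phi_1^{e'}Q$ with $e'=\bar t_{k-1}(h(q))-\bar t_{k-1}(P_{k-1})$, and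
\[
h(\Phi_0^Lq)=\Phi_1^{\tau(q,L)}h(q)=\Phi_1^{s_k+e}Q,\qquad e=e'+\tau(q,L)-\tau(p_{k-1},L).
\]
By uniform continuity of $h$ and $\tau(\cdot,L)$, we have $|e|\le e_0$ if $\rho_1$ is small. By \eqref{eq:room} the orbit segment from $\Phi_1^{s_k}Q$ to $\Phi_1^{s_k+e}Q$ stays in $V_{i_k}$, where $\bar z_k$ is constant along orbits. So $\bar z_k(h(\Phi_0^Lq))=\bar z_k(\Phi_1^{s_k}Q)=\bar\lambda_k(\hat h_{k-1}(z))$.

\emph{Step 4: from scale $\delta$ to a fixed scale.} Let $I_0^+$ and $I_0^-$ be the $z_0$-intervals on $\gamma_0$ that correspond to $[x,x+\delta]$ and $[x-\delta,x]$, and $I_0=I_0^+\cup I_0^-$. Then $|I_0^\pm|\asymp\delta$. Put $\rho_2=\rho_1/\Lambda$ and take $\delta_*$ so small that $|I_0|<\rho_2$. As long as $|I_{k-1}|<\rho_2$ define $I_k^\pm=\lambda_k(I_{k-1}^\pm)$ and $I_k=I_k^+\cup I_k^-$. The intervals $I_k^\pm$ meet in their common endpoint $z_k(p_k)$, and $|I_k|<\rho_1$, so $I_k\subset J_k$. Since $|I_k|\ge2|I_{k-1}|$, there is a first $m$ with $|I_m|\ge\rho_2$. Put $\bar I_k^\pm=\hat h_k(I_k^\pm)$ and $\bar I_k=\hat h_k(I_k)\subset\bar J_k$. By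 \eqref{eq:conj}, $\bar I_k^\pm=\bar\lambda_k(\bar I_{k-1}^\pm)$ for $1\le k\le m$. Expansion gives $|I_k|\le2^{k-m}\rho_1$ and $|\bar I_k|\le2^{k-m}\cdot2\bar\rho$. By the chain rule, the logarithm of $|(\lambda_m\circ\dots\circ\lambda_1)'|$ oscillates on $I_0$ by at most $\frac\Lambda2\sum_{k<m}|I_k|\le\frac\Lambda2\rho_1$, and that of $|(\bar\lambda_m\circ\dots\circ\bar\lambda_1)'|$ on $\bar I_0$ by at most $\Lambda\bar\rho$. The mean value theorem yields
\begin{equation}\label{eq:ratios}
|I_m^+|/|I_m^-|\asymp|I_0^+|/|I_0^-|\asymp1,\qquad|\bar I_0^+|/|\bar I_0^-|\asymp|\bar I_m^+|/|\bar I_m^-| .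
\end{equation}
The first relation and $|I_m|\ge\rho_2$ show that $|I_m^\pm|\ge\rho_2/C$. In terms of $x_j$, $j=i_m$, each of $I_m^\pm$ is therefore an interval of length at least some uniform $\rho_3>0$ with one endpoint $x'=x_j(p_m)\in x_j(K_j^+)$. The functions $x'\mapsto|f_j(x'\pm\rho_3)-f_j(x')|$ are continuous and positive on the compact interval $x_j(K_j^+)$ (for $\rho_3$ small they are defined there), so by \eqref{eq:hhat} the lengths $|\bar I_m^\pm|$ are bounded below; they are bounded above by $2\bar\rho$. By \eqref{eq:ratios}, $|\bar I_0^+|\asymp|\bar I_0^-|$. Finally \eqref{eq:hhat} gives $|\bar I_0^+|\asymp f_i(x+\delta)-f_i(x)$ and $|\bar I_0^-|\asymp f_i(x)-f_i(x-\delta)$.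
\end{proof}

For $p\in K_i$ and small $\delta$ put
\[
\omega_i^x(p,\delta)=f_i(x_i(p)+\delta)-f_i(x_i(p)-\delta),\qquad\omega^x_\delta(p)=\max\{\omega_j^x(p,\delta):p\in K_j\},
\]
and define $\omega_i^y$, $\omega_\delta^y$ with $g_i,y_i$. The next statement says that $\omega^x_\delta(p)$ is the local size of the increments of $h$ at scale $\delta$, up to a constant, whichever chart is used.

\begin{corollary}\label{cor:omega}
For all small $\delta$, all $i$ and all $p\in K_i$, with constants independent of $p$ and $\delta$,
\[
\omega_i^x(p,\delta/2)\asymp\omega_i^x(p,\delta)\asymp\omega_\delta^x(p),\qquad\omega_i^y(p,\delta/2)\asymp\omega_i^y(p,\delta)\asymp\omega_\delta^y(p).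
\]
\end{corollary}

\begin{proof}
Let $A$ be a positive integer, $x=x_i(p)$ and $\Delta_k=f_i(x+(k+1)\delta)-f_i(x+k\delta)$. For $\delta$ small the points $x+k\delta$, $|k|\le A$, lie in $x_i(K_i^+)$, and Lemma~\ref{lem:doubling} gives $C^{-1}\Delta_{k-1}\le\Delta_k\le C\Delta_{k-1}$. Hence
\begin{equation}\label{eq:A}
\omega_i^x(p,A\delta)=\sum_{k=-A}^{A-1}\Delta_k\le2AC^A(\Delta_{-1}+\Delta_0)=2AC^A\,\omega_i^x(p,\delta).
\end{equation}
With $A=2$ and $\delta/2$ in place of $\delta$ this is the first relation. Let also $p\in K_j$, and let $A$ be an integer with $|\xi'|\ge1/A$ in \eqref{eq:overlap}. For $A\delta\le r'$ the interval $\xi([x-A\delta,x+A\delta])$ contains $[x_j(p)-\delta,x_j(p)+\delta]$, so \eqref{eq:fconj} and \eqref{eq:A} give $\omega_j^x(p,\delta)\le\sup|\bar\xi'|\cdot\omega_i^x(p,A\delta)\le C\omega_i^x(p,\delta)$. Taking the maximum over $j$ gives the second relation. The proof for $y$ is the same with $g_i$ in place of $f_i$.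
\end{proof}

\section{Smoothing the orbit equivalence}\label{sec:smoothing}

We prove Proposition~\ref{prop:smoothing}. In this section constants do not depend on $\delta$ or on the point. Let $\bar\omega(\delta)$ be $\delta$ plus the supremum of the oscillations of $f_i,g_i,T_i,\partial_tT_i$ over all cubes of half-side $\delta$ centered at points of $\varphi_i(K_i)$, $i=1,\dots,n$. Then $\bar\omega(\delta)\to0$ as $\delta\to0$, and $\delta,\omega_\delta^x,\omega_\delta^y\le\bar\omega(\delta)$.

\subsection*{Local smoothing}
Let $\rho\ge0$ be a smooth function on $\mathbb R$ supported in $[-1,1]$, positive on $[-\frac12,\frac12]$, with integral $1$, and let $\rho_\delta(w)=\delta^{-1}\rho(w/\delta)$. Convolve the map \eqref{eq:productform} with $\rho_\delta(x)\rho_\delta(y)\rho_\delta(t)$ and compose with $\varphi_i$. For $\delta$ small the result is a $C^1$ map defined near $K_i$,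
\[
\Psi_i=(F_i,G_i,T_i^*),\qquad F_i=(f_i*\rho_\delta)(x_i),\quad G_i=(g_i*\rho_\delta)(y_i),
\]
and its values are averages of points of the box $\psi_i(V_i)$, so they lie in that box. Let $p\in K_i$ and $x=x_i(p)$. Since $f_i$ is increasing, $|F_i(p)-f_i(x)|\le\omega_i^x(p,\delta)$. Integration by parts gives the Stieltjes integral $(f_i*\rho_\delta)'(x)=\int\rho_\delta(x-w)\,df_i(w)$, which lies between $C^{-1}\delta^{-1}\omega_i^x(p,\delta/2)$ and $C\delta^{-1}\omega_i^x(p,\delta)$. By Corollary~\ref{cor:omega},
\begin{equation}\label{eq:localx}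
|F_i-\bar x_i\circ h|\le\omega_\delta^x,\qquad dF_i=P\,dx_i\ \text{ with }\ P\asymp\omega_\delta^x/\delta\qquad\text{on }K_i,
\end{equation}
and the analogous statement holds for $G_i$. For the third component,
\begin{equation}\label{eq:localt}
|T_i^*-\bar t_i\circ h|\le\bar\omega(\delta),\qquad|dT_i^*(X_0)-\vartheta|\le\bar\omega(\delta),\qquad|dT_i^*|\le C\bar\omega(\delta)/\delta\qquad\text{on }K_i .
\end{equation}
The second inequality holds because $\partial_t$ commutes with convolution and $\partial_tT_i=\vartheta$ is continuous; this is what Lemma~\ref{lem:time}(b) was for. For the third, a partial derivative of the kernel has integral $0$ and $L^1$ norm $C/\delta$, so we may subtract the value of $T_i$ at the center before convolving.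

\subsection*{Gluing}
We modify $h$ chart by chart. Put $h^0=h$, and for $m=1,\dots,n$ let $h^m=h^{m-1}$ outside $S_m$ and
\begin{equation}\label{eq:glue}
\psi_m\circ h^m=(1-\chi_m)\,\psi_m\circ h^{m-1}+\chi_m\,\Psi_m\qquad\text{on }\operatorname{int}K_m\supset S_m .
\end{equation}
Let $\Omega_m=\bigcup_{k\le m}\operatorname{int}\{\chi_k=1\}$; this is the region that has been smoothed after $m$ steps, and $\Omega_n=M$. Since a later step is carried out in another chart, the inductive statement must hold in all charts at once.

\begin{lemma}\label{lem:glue}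
For $\delta$ small the maps $h^0,\dots,h^n$ are well defined and continuous, and for all $m$ and $l$ the following hold.
\begin{enumerate}
\item[(i)] $h^m(K_l)\subset V_l$, and on $K_l$
\[
|\bar x_l\circ h^m-\bar x_l\circ h|\le C\omega_\delta^x,\quad|\bar y_l\circ h^m-\bar y_l\circ h|\le C\omega_\delta^y,\quad|\bar t_l\circ h^m-\bar t_l\circ h|\le C\bar\omega(\delta).
\]
\item[(ii)] $h^m$ is $C^1$ on $\Omega_m$, and at every point of $\Omega_m\cap K_l$
\[
\begin{aligned}
&d(\bar x_l\circ h^m)=P\,dx_l+R,&&P\asymp\omega_\delta^x/\delta,&&|R|\le C\omega_\delta^x,\\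
&d(\bar y_l\circ h^m)=P'\,dy_l+R',&&P'\asymp\omega_\delta^y/\delta,&&|R'|\le C\omega_\delta^y,
\end{aligned}
\]
\[
|d(\bar t_l\circ h^m)(X_0)-\vartheta|\le C\bar\omega(\delta),\qquad|d(\bar t_l\circ h^m)|\le C\bar\omega(\delta)/\delta .
\]
\end{enumerate}
\end{lemma}

\begin{proof}
We argue by induction on $m$; the constants may grow at each of the finitely many steps. For $m=0$ there is nothing to prove, as $h^0=h$ and $\Omega_0=\emptyset$. Let $m\ge1$. By (i) for $m-1$ and $l=m$, the map $\psi_m\circ h^{m-1}$ is defined on $K_m$. The right-hand side of \eqref{eq:glue} lies in the box $\psi_m(V_m)$ by convexity, and it equals $\psi_m\circ h^{m-1}$ outside $S_m$. So $h^m$ is well defined and continuous. If $p\notin S_m$, then $h^m=h^{m-1}$ near $p$, and $p\in\Omega_m$ implies $p\in\Omega_{m-1}$, so the assertions at $p$ are those for $m-1$. Let $p\in S_m\subset K_m$.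

\emph{The chart $l=m$.} By \eqref{eq:glue}, $\psi_m h^m-\psi_mh$ is a convex combination of $\psi_mh^{m-1}-\psi_mh$ and $\Psi_m-\psi_mh$, so (i) follows from (i) for $m-1$, \eqref{eq:localx} and \eqref{eq:localt}. Let $p\in\Omega_m$. If $\chi_m=1$ near $p$, then $\psi_m h^m=\Psi_m$ near $p$, and (ii) is \eqref{eq:localx}, \eqref{eq:localt} with $R=R'=0$. Otherwise $p\in\Omega_{m-1}$, so $h^{m-1}$ and hence $h^m$ are $C^1$ near $p$, and
\[
d(\bar x_m\circ h^m)=(1-\chi_m)\,d(\bar x_m\circ h^{m-1})+\chi_m\,dF_m+(F_m-\bar x_m\circ h^{m-1})\,d\chi_m .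
\]
In the first two terms the coefficients of $dx_m$ are positive and comparable to $\omega_\delta^x/\delta$, hence so is their convex combination, which we call $P$; this is where it matters that all $f_i$ increase. The remainder consists of $(1-\chi_m)$ times the previous remainder and of the last term, whose coefficient is at most $C\omega_\delta^x$ by \eqref{eq:localx} and (i) for $m-1$. The same formula with $\bar y_m,G_m$ gives the statement for $\bar y_m$. In the formula with $\bar t_m,T_m^*$ the last term has norm at most $C\bar\omega(\delta)$, and the first two form a convex combination of covectors that satisfy both required bounds, by induction and \eqref{eq:localt}.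

\emph{Another chart $l$ with $p\in K_l$.} Use \eqref{eq:overlap} with $i=m$, $j=l$. By (i) in the chart $m$, for $\delta$ small $h^m(p)$ lies in the interior of the cube $\bar Q\subset V_m\cap V_l$ centered at $h(p)$. On $\bar Q$ the functions $\bar x_l=\bar\xi(\bar x_m)$, the analogous $\bar y_l$, and $\bar t_l=\bar t_m+\mu(\bar x_m,\bar y_m)$ are uniformly Lipschitz in the indicated variables, which gives (i). If $p\in\Omega_m$, then $dx_m=dx_l/\xi'$ at $p$, and
\[
d(\bar x_l\circ h^m)=\bar\xi'\,(P\,dx_m+R)=(\bar\xi'/\xi')P\,dx_l+\bar\xi'R,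
\]
with $\xi'$ taken at $p$ and $\bar\xi'$ at $h^m(p)\in\bar Q$. As $\bar\xi'$ does not change sign on $\bar Q$, the quotient $\bar\xi'/\xi'$ is positive, and it is bounded above and below. This gives (ii) for $\bar x_l$, and the same computation gives it for $\bar y_l$. Finally
\[
d(\bar t_l\circ h^m)=d(\bar t_m\circ h^m)+\mu_{\bar x}\,(P\,dx_m+R)+\mu_{\bar y}\,(P'\,dy_m+R').
\]
The last two terms have norm at most $C\bar\omega(\delta)/\delta$, and since $dx_m(X_0)=dy_m(X_0)=0$ their value on $X_0$ is $\mu_{\bar x}R(X_0)+\mu_{\bar y}R'(X_0)$, which is at most $C\bar\omega(\delta)$ in absolute value.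
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:smoothing}]
Choose $c_0\ge1$ with $\vartheta(M)\subset(c_0^{-1},c_0)$; it depends only on the map $h$ fixed in Section~\ref{sec:charts}. Consider the $C^1$ map $h^n:M\to M$ and the forms $B_u,B_s,B_\theta$ that it defines. Let $p\in K_l$.

Take the lifts $A_u=a_l\,dx_l$ on $U_l$ and $\alpha_u^1=\bar a_l\,d\bar x_l$ on $V_l$ with continuous $a_l,\bar a_l>0$, bounded above and below. By Lemma~\ref{lem:glue}, at $p$
\[
B_u=\bar a_l(h^n(p))\,\big(a_l^{-1}P\,A_u+R\big).
\]
So $B_u(e_u)=\bar a_l\,(a_l^{-1}P+R(e_u))$. Since $|R(e_u)|\le C\omega_\delta^x\le C\delta P$, for $\delta$ small $p_u=B_u(e_u)$ is positive and $p_u\asymp\omega_\delta^x(p)/\delta$. Moreover $p_uu_1=\bar a_lR(e_s)$ and $p_uu_2=\bar a_lR(X_0)$, so $|u_1|,|u_2|\le C\omega_\delta^x/p_u\le C\delta$. The local size $\omega_\delta^x(p)$, about which we know nothing, has canceled. The same argument with $dy_l,d\bar y_l,P',R'$ gives $p_s\asymp\omega_\delta^y(p)/\delta$ and $|s_1|,|s_2|\le C\delta$.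

On $V_l$ the form $\theta_1-d\bar t_l$ vanishes on $X_1$, so $\theta_1=d\bar t_l+k_1\,d\bar x_l+k_2\,d\bar y_l$ with bounded $k_1,k_2$. Pulling back and using Lemma~\ref{lem:glue}(ii) as in the last step of its proof, we get $|B_\theta|\le C\bar\omega(\delta)/\delta$ and $|B_\theta(X_0)-\vartheta|\le C\bar\omega(\delta)$. Hence $|a|,|b|\le C\bar\omega(\delta)/\delta$, and $\vartheta_{h^n}$ takes values in $(c_0^{-1},c_0)$ for $\delta$ small. Altogether
\[
\kappa\le C\delta,\qquad\kappa\cdot\sup(p_u+p_s+|a|+|b|)\le C\delta\cdot\bar\omega(\delta)/\delta=C\bar\omega(\delta),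
\]
and both bounds tend to $0$ with $\delta$. By Lemma~\ref{lem:glue}(i), and because $\psi_l^{-1}$ is Lipschitz on its box, $d_{C^0}(h^n,h)\le C\bar\omega(\delta)$.

We show that $h^n$ is a diffeomorphism. The matrix of \eqref{eq:matrix} represents the transpose of $Dh^n$ in two coframes. Expanding along the last row, its determinant is
\[
p_up_s\big(\vartheta_{h^n}(1-u_1s_1)+b\,(u_2s_1-s_2)+a\,(u_1s_2-u_2)\big),
\]
and the bracket is at least $c_0^{-1}(1-\kappa^2)-2\kappa(|a|+|b|)>0$ for $\delta$ small. So $h^n$ is a local $C^1$ diffeomorphism. For $\delta$ small it is closer to $h$ than the injectivity radius, hence homotopic to $h$ along geodesics. Therefore it maps each component $M_j$ of $M$ into the component $h(M_j)$. A local homeomorphism from a compact manifold to a connected one is a covering map; this covering induces an isomorphism of fundamental groups, as the homeomorphism $h$ does, so it has one sheet. Thus $h^n$ is a $C^1$ diffeomorphism.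

Given $\varepsilon>0$, fix $\delta$ so small that all the above holds, $d_{C^0}(h^n,h)<\varepsilon_0/2$, and both inequalities \eqref{eq:small} are strict for $h^n$. The coefficients in \eqref{eq:matrix} depend continuously on the value and first derivative of the map as long as $p_u,p_s\ne0$, and for the fixed $\delta$ the functions $p_u,p_s$ are bounded below by compactness. So all required inequalities persist in a $C^1$ neighborhood of $h^n$. Smooth maps are dense, and diffeomorphisms are open, in the space of $C^1$ maps $M\to M$; let $H$ be a smooth diffeomorphism in this neighborhood. It is within $\varepsilon_0$ of the original orbit equivalence.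
\end{proof}

This completes the proof of Theorem~\ref{thm:A}.

\section{Smooth paths, $C^1$ fields and path components}\label{sec:B}

We prove Theorem~\ref{thm:B}. The following standard facts are used here and were not needed before.
\begin{enumerate}
\item[(F1)] $\mathcal A^1(M)$ is open in the space of $C^1$ vector fields.
\item[(F2)] Structural stability (Anosov; see \cite[Theorem 18.2.3]{KH}): for $X\in\mathcal A^1(M)$ and $\eta>0$, every $C^1$ field $X'$ that is sufficiently $C^1$-close to $X$ admits an orbit equivalence $g$ from $X$ to $X'$ with $d_{C^0}(g,\mathrm{id})<\eta$.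
\item[(F3)] The group $\mathrm{Homeo}(M)$ is locally contractible (\v{C}ernavski\u{\i}; Edwards and Kirby \cite{EK}). In particular there is $\eta_0>0$ such that every homeomorphism $g$ with $d_{C^0}(g,\mathrm{id})<\eta_0$ is isotopic to $\mathrm{id}$.
\item[(F4)] In dimension three the inclusion $\mathrm{Diff}(M)\to\mathrm{Homeo}(M)$ is a weak homotopy equivalence (Cerf; Hatcher \cite{Hat}). In particular a smooth diffeomorphism that is isotopic to $\mathrm{id}$ through homeomorphisms is joined to $\mathrm{id}$ by a path in $\mathrm{Diff}(M)$.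
\end{enumerate}
We write $[Z,Z']$ for the straight segment between two vector fields.

\begin{lemma}\label{lem:smoothpath}
Let $(Y_t)_{t\in[0,1]}$ be a path in $\mathcal A^1(M)$ with $Y_0$ and $Y_1$ smooth. Then $Y_0$ and $Y_1$ are joined by a path of smooth Anosov fields that is smooth in $(t,p)$.
\end{lemma}

\begin{proof}
The image of the path is compact, so by (F1) there is $\rho>0$ such that every field within $C^1$ distance $\rho$ of some $Y_t$ is Anosov. Take $0=t_0<\dots<t_N=1$ with $\|Y_{t_{k+1}}-Y_{t_k}\|_{C^1}<\rho/3$ and smooth fields $Z_k$ with $\|Z_k-Y_{t_k}\|_{C^1}<\rho/3$, $Z_0=Y_0$, $Z_N=Y_1$. Both $Z_k$ and $Z_{k+1}$ lie in the ball of radius $\rho$ around $Y_{t_k}$, which is convex, so $[Z_k,Z_{k+1}]$ consists of smooth Anosov fields. Parametrize each segment as $(1-\chi(t))Z_k+\chi(t)Z_{k+1}$ with $\chi$ smooth, monotone and constant near the ends of its parameter interval. The concatenation is smooth in $(t,p)$.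
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1) Apply Lemma~\ref{lem:smoothpath} to the path of Theorem~\ref{thm:A}, whose endpoints $\tilde h_*X_0$ and $X_1$ are smooth.

(2) Let $X_0,X_1\in\mathcal A^1(M)$, let $h$ be an orbit equivalence and $\varepsilon_0>0$. For $\eta>0$, (F1) and (F2) provide smooth fields $X_i'$ with $[X_i,X_i']\subset\mathcal A^1(M)$ and orbit equivalences $g_i$ from $X_i$ to $X_i'$ with $d_{C^0}(g_i,\mathrm{id})<\eta$. Then $h'=g_1hg_0^{-1}$ is an orbit equivalence from $X_0'$ to $X_1'$. Since $d_{C^0}(g_0^{-1},\mathrm{id})=d_{C^0}(g_0,\mathrm{id})$ and $h$ is uniformly continuous, $d_{C^0}(h',h)<\varepsilon_0/2$ for $\eta$ small. Theorem~\ref{thm:A} gives a smooth $\tilde h$ with $d_{C^0}(\tilde h,h')<\varepsilon_0/2$ and a path in $\mathcal A^1(M)$ from $\tilde h_*X_0'$ to $X_1'$. Add the segment $\tilde h_*[X_0,X_0']$ at the beginning and $[X_1',X_1]$ at the end.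

(3) \emph{Only if.} Let $(Y_t)$ be a path in $\mathcal A^1(M)$. By (F2) each $s\in[0,1]$ has a neighborhood $J_s$ such that for $t\in J_s$ there is an orbit equivalence $g_{s,t}$ from $Y_s$ to $Y_t$ within $\eta_0$ of $\mathrm{id}$, hence isotopic to $\mathrm{id}$ by (F3). Take a partition $0=t_0<\dots<t_N=1$ with each $[t_k,t_{k+1}]$ contained in some $J_s$. Then $g_{s,t_{k+1}}g_{s,t_k}^{-1}$ is an orbit equivalence from $Y_{t_k}$ to $Y_{t_{k+1}}$ isotopic to $\mathrm{id}$, and the composition of these maps is the required orbit equivalence from $Y_0$ to $Y_1$.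

\emph{If.} Let $h$ be an orbit equivalence from $X_0$ to $X_1$ isotopic to $\mathrm{id}$. By (2) there is a smooth $\tilde h$ with $d_{C^0}(\tilde h,h)<\eta_0$ such that $\tilde h_*X_0$ and $X_1$ are joined in $\mathcal A^1(M)$. As $d_{C^0}(\tilde hh^{-1},\mathrm{id})=d_{C^0}(\tilde h,h)$, (F3) shows that $\tilde h$ is isotopic to $h$, hence to $\mathrm{id}$, through homeomorphisms. By (F4) there is a path $(k_t)$ in $\mathrm{Diff}(M)$ from $\mathrm{id}$ to $\tilde h$. The fields $(k_t)_*X_0=(Dk_t\,X_0)\circ k_t^{-1}$ are Anosov and depend continuously on $t$ in the $C^1$ topology, because $k_t$ and $k_t^{-1}$ do so in the $C^2$ topology. They join $X_0$ to $\tilde h_*X_0$.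

\emph{The quotient.} The orbit equivalence class of $X$ depends only on the path component of $X$, by the ``only if'' part, and it does not change under push-forward, since a diffeomorphism $k$ is an orbit equivalence from $X$ to $k_*X$. So the map in (3) is well defined, and it is surjective by definition. If $X_0$ and $X_1$ are orbit equivalent, (2) puts $\tilde h_*X_0$ and $X_1$ in the same component, so the map is injective.

\emph{Smooth fields.} A path in $\mathcal A^\infty(M)$ is a path in $\mathcal A^1(M)$. Conversely, by Lemma~\ref{lem:smoothpath} two smooth fields joined in $\mathcal A^1(M)$ are joined by a path that is smooth in $(t,p)$, hence continuous in the $C^\infty$ topology. So two smooth Anosov fields lie in the same component of $\mathcal A^\infty(M)$ if and only if they lie in the same component of $\mathcal A^1(M)$. This gives the first statement of (3) for $\mathcal A^\infty(M)$, and it shows that the map on $\pi_0(\mathcal A^\infty(M))/\mathrm{Diff}(M)$ is well defined and injective. It is surjective because, by (F1), (F2) and the density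 of smooth fields, every orbit equivalence class contains a smooth Anosov field.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BM} Jonathan Bowden and Thomas Massoni, \emph{Topological invariance of Liouville structures for taut foliations and Anosov flows}, arXiv:2510.15325 (2025).

\bibitem{EK} Edwards and Kirby, Ann. of Math. \textbf{93} (1971).

\bibitem{Has} Hasselblatt, Ergodic Theory Dynam. Systems \textbf{14} (1994).

\bibitem{Hat} Hatcher, Ann. of Math. \textbf{117} (1983).

\bibitem{HPS} Hirsch, Pugh and Shub, \emph{Invariant Manifolds}, Lecture Notes in Mathematics \textbf{583}.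

\bibitem{KH} Katok and Hasselblatt, \emph{Introduction to the Modern Theory of Dynamical Systems}.

\end{thebibliography}
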